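\title{The polydisk and the higher capacity ratios of convex toric domains}

\begin{abstract}
Let $c_k$ be a symplectic $k$-capacity on $\mathbb{C}^n$ whose value on a non-degenerate star-shaped domain is the period of a closed Reeb orbit of Conley--Zehnder index $2k+n-1$, and let $\widehat c_k=c_k/\operatorname{vol}^{1/n}$ be its capacity ratio. We prove that the polydisk $P(1,\dots,1)$ maximizes $\widehat c_k$ among $2n$-dimensional convex toric domains if and only if $k\ge n$, and that it is the only maximizer up to scaling when $k>n$. This decides whether the polydisk is a maximizer as soon as it beats every ellipsoid: the answer is yes in dimensions $4$, $6$ and $8$, and no in every dimension $2n\ge10$. By polar duality the problem becomes a sharp volume bound for convex sets in the positive orthant that avoid the lattice points with coordinate sum $k$.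
\end{abstract}

\section{Introduction}\label{sec:intro}

A symplectic capacity measures the size of a subset of $\mathbb{C}^n$ by a number that scales like an area and is monotone under symplectic inclusions. Dividing it by the $n$-th root of the volume gives a ratio that is invariant under scaling, and one can ask the isoperimetric question: which domains have the largest capacity for their volume? We study this question for the higher capacities $c_k$ in the class of convex toric domains.

\subsection*{Capacities and toric domains}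
Let $n\ge2$. On $\mathbb{C}^n$, with $z_j=q_j+ip_j$, let $\omega=\sum_jdq_j\wedge dp_j$ and $\lambda=\frac12\sum_j(q_j\,dp_j-p_j\,dq_j)$, so that $d\lambda=\omega$. A \emph{domain} is the closure of a non-empty open set. For a domain $B$ of finite volume put $\operatorname{vol}(B)=\int_B\omega^n$, and for a capacity $c$ define the \emph{capacity ratio} $\widehat c(B)=c(B)/\operatorname{vol}(B)^{1/n}$. For $\mathbf a=(a_1,\dots,a_n)\in(0,\infty]^n$ let
\[
E(\mathbf a)=\Big\{z\in\mathbb{C}^n:\sum_j\frac{\pi|z_j|^2}{a_j}\le1\Big\},\qquad P(\mathbf a)=E(a_1)\times\dots\times E(a_n).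
\]
The set $E(\mathbf a)$ is an ellipsoid when all $a_j$ are finite, and $P(\mathbf a)$ is a polydisk. We write $P_{2n}=P(1,\dots,1)$.

A \emph{smooth star-shaped domain} is a compact domain $B$, with the origin in its interior, whose boundary is smooth and transverse to the radial vector field. Then $\lambda|_{\partial B}$ is a contact form. Its Reeb vector field $R$ is the vector field tangent to $\partial B$ with $\lambda(R)=1$ and $d\lambda(R,\cdot)=0$ on $T\partial B$. A closed Reeb orbit of period $T>0$ is a flow line $\gamma$ with $\gamma(T)=\gamma(0)$; the period need not be minimal. The orbit is \emph{non-degenerate} if the linearized time-$T$ flow on $\xi=\ker(\lambda|_{T\partial B})$ does not have the eigenvalue $1$, and it then has an integer Conley--Zehnder index, recalled in Section~\ref{sec:formula}.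

Throughout, $k\ge1$ is an integer and $c_k\colon2^{\mathbb{C}^n}\to[0,\infty]$ is a function with the following four properties. The first three define a \emph{symplectic $k$-capacity}.
\begin{itemize}
\item \emph{Monotonicity.} $c_k(U)\le c_k(V)$ if $\psi(U)\subset V$ for a symplectomorphism $\psi$ of $(\mathbb{C}^n,\omega)$.
\item \emph{Conformality.} $c_k(bU)=b^2c_k(U)$ for all $b\in\mathbb{R}$ and $U\subset\mathbb{C}^n$.
\item \emph{Normalization.} $c_k(E(\mathbf a))$ is the $k$-th term of the non-decreasing sequence formed by the numbers $ma_j$ ($m\ge1$, $1\le j\le n$), counted with repetition.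
\item \emph{Closed Reeb orbits.} If $B$ is a smooth star-shaped domain all of whose closed Reeb orbits are non-degenerate, then $c_k(B)$ is the period of a closed Reeb orbit of Conley--Zehnder index $2k+n-1$.
\end{itemize}

Write $\mathbb{R}^n_+=[0,\infty)^n$ and let $\mu\colon\mathbb{C}^n\to\mathbb{R}^n_+$ be the map $\mu(z)=(\pi|z_1|^2,\dots,\pi|z_n|^2)$, whose fibers are the orbits of the torus $\mathbb{T}^n$ acting by rotation of the coordinates. A \emph{toric domain} is a $\mathbb{T}^n$-invariant domain. For a domain $\Omega\subset\mathbb{R}^n_+$ the toric domain $X_\Omega=\mu^{-1}(\Omega)$ is a \emph{convex toric domain} if the set $\{x\in\mathbb{R}^n:(|x_1|,\dots,|x_n|)\in\Omega\}$ is compact and convex. Ellipsoids correspond to simplices and polydisks to boxes; in particular $P_{2n}=X_{[0,1]^n}$. We use $|\cdot|$ for the Lebesgue measure of a set and for the coordinate sum $|v|=\sum_jv_j$ of a vector $v\in\mathbb{R}^n_+$. The map $z\mapsto\pi|z|^2$ pushes the area of $\mathbb{C}$ forward to the Lebesgue measure of $[0,\infty)$, and $\omega^n/n!$ is the Euclidean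 volume form. Hence
\begin{equation}\label{eq:vol}
\operatorname{vol}(X_\Omega)=n!\,|\Omega|,\qquad bX_\Omega=X_{b^2\Omega},\qquad\operatorname{vol}(E(\mathbf a))=a_1\cdots a_n .
\end{equation}

On convex toric domains the four properties determine $c_k$. Let
\[
h_\Omega(v)=\max_{x\in\Omega}\langle v,x\rangle\quad(v\in\mathbb{R}^n_+),\qquad\mathcal V^n_k=\{v\in\mathbb{Z}_{\ge0}^n:|v|=k\}.
\]

\begin{proposition}\label{prop:formula}
For every convex toric domain $X_\Omega\subset\mathbb{C}^n$,
\[
c_k(X_\Omega)=\min\{h_\Omega(v):v\in\mathcal V^n_k\}.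
\]
\end{proposition}

For the Gutt--Hutchings capacities this formula is their theorem; Section~\ref{sec:formula} proves it for every $c_k$ as above. Since $h_{[0,1]^n}(v)=|v|$, it gives
\begin{equation}\label{eq:polydisk}
c_k(P_{2n})=k,\qquad\widehat c_k(P_{2n})=\frac{k}{(n!)^{1/n}} .
\end{equation}

\subsection*{The question}
The two ends of the range of $k$ point to different answers. For $k=1$ the ball $E(1,\dots,1)$ has ratio $1$ and the polydisk has ratio $(n!)^{-1/n}<1$. For large $k$ the vectors $v/k$ with $v\in\mathcal V^n_k$ become dense in $\{w\in\mathbb{R}^n_+:|w|=1\}$, so $c_k(X_\Omega)/k$ tends to the minimum of $h_\Omega$ on this simplex. This minimum is the largest number $a$ with $a\mathbf 1\in\Omega$, where $\mathbf 1=(1,\dots,1)$, and $\Omega$ contains the cube $[0,a]^n$ (Example~\ref{ex:limit}). So $\lim_k\widehat c_k(X_\Omega)/k\le(n!)^{-1/n}$, with equality only for cubes: in the limit the polydisk wins. The problem is to find the value of $k$ at which it starts to win.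

In dimension $4$ the answer is known: over convex toric domains in $\mathbb{C}^2$ the maximum of $\widehat c_k$ is attained by the balls $E(a,a)$ if $k=1$, by the ellipsoids $E(a,2a)$ and the polydisks $P(a,a)$ if $k=2$, and by the polydisks $P(a,a)$ if $k\ge3$. There the only rivals of the polydisk are ellipsoids, which suggests that in every dimension the polydisk wins once it beats the ellipsoids. To make this precise, let $E^{(k)}_{2n}$ be a maximizer of $\widehat c_k$ among $2n$-dimensional ellipsoids, and let $\kappa(n)\ge2$ be the least integer such that $\widehat c_k(P_{2n})\ge\widehat c_k(E^{(k)}_{2n})$ for every $k\ge\kappa(n)$. It is known that $E^{(k)}_{2n}$ and $\kappa(n)$ exist and that $\kappa(n)\to\infty$; these facts also come out of Section~\ref{sec:ellipsoids}. The following question was posed by Baracco, Bernardi, Lange and Mazzucchelli \cite{BBLM}.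

\medskip
\noindent\textbf{Question.} \emph{For each $n\ge2$ and each $k\ge\kappa(n)$, is $P_{2n}$ a global maximizer of $\widehat c_k$ over $2n$-dimensional convex toric domains?}

\subsection*{The result}

\begin{theorem}\label{thm:main}
Let $n\ge2$ and $k\ge1$.
\begin{itemize}
\item[(A)] If $k<n$, then $P_{2n}$ is not a maximizer of $\widehat c_k$ over $2n$-dimensional convex toric domains: $X_\Omega$ with $\Omega=\{x\in[0,1]^n:|x|\le n-1\}$ has a strictly larger ratio.
\item[(B)] If $k\ge n$, then $P_{2n}$ is a global maximizer of $\widehat c_k$ over $2n$-dimensional convex toric domains. If $k>n$, the maximizers are exactly the polydisks $P(a,\dots,a)$, $a>0$. For $k=n$ the maximizer is not unique up to scaling.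
\item[(C)] $\kappa(n)=n$ for $n=2,3,4$, and $\kappa(n)\le n-1$ for $n\ge5$; moreover $\kappa(5)=4$.
\end{itemize}
\end{theorem}

By (A) and (B) the polydisk is a maximizer if and only if $k\ge n$. Comparing this threshold with $\kappa(n)$ by means of (C) answers the Question.

\begin{corollary}\label{cor:answer}
The Question has a positive answer in dimensions $2n=4,6,8$. In every dimension $2n\ge10$ the answer is negative, and $P_{2n}$ fails to be a maximizer exactly for the $k$ in the non-empty range $\kappa(n)\le k\le n-1$. The first case is $n=5$, $k=4$.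
\end{corollary}

Section~\ref{sec:corners} collects the convex geometry. Parts (A) and (C) are short computations (Sections~\ref{sec:cut} and~\ref{sec:ellipsoids}). For (B), Section~\ref{sec:duality} passes to the polar set of $\Omega$: a lower bound on $c_k$ says that the polar set avoids certain lattice points, this bounds its volume from above (Proposition~\ref{prop:free}), and a lower bound for the product of the volumes of $\Omega$ and its polar set finishes the proof. Proposition~\ref{prop:free} is the main step. It is worked out by hand in the plane in Section~\ref{sec:plane} and proved by induction on the dimension in Section~\ref{sec:free}. All of the symplectic geometry is in the proof of Proposition~\ref{prop:formula}, in Section~\ref{sec:formula}.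

\section{Corners and their polar sets}\label{sec:corners}

For $x,y\in\mathbb{R}^n$ we write $y\le x$ for the coordinatewise inequality, and $e_1,\dots,e_n$ is the standard basis. In this section $n\ge1$. A \emph{corner} is a compact convex set $K\subset\mathbb{R}^n_+$ with non-empty interior that is \emph{down-closed}: $0\le y\le x\in K$ implies $y\in K$. A corner contains a cube $[0,\varepsilon]^n$ and is the closure of its interior; in particular two nested corners of equal volume are equal. Let $\Delta_n=\{u\in\mathbb{R}^n_+:|u|\le1\}$.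

The domain $X_\Omega$ is a convex toric domain if and only if $\Omega$ is a corner. Indeed, let $\widetilde\Omega=\{x:(|x_1|,\dots,|x_n|)\in\Omega\}$. If $\widetilde\Omega$ is convex, then $\Omega=\widetilde\Omega\cap\mathbb{R}^n_+$ is convex, and it is down-closed because a point $y$ with $0\le y\le x$ lies in the convex hull of the points $(\pm x_1,\dots,\pm x_n)$. Conversely, if $\Omega$ is a corner, then $|tx_j+(1-t)y_j|\le t|x_j|+(1-t)|y_j|$ shows that $\widetilde\Omega$ is convex.

The \emph{gauge} and the \emph{polar set} of a corner $K$ are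
\[
\|x\|_K=\min\{t\ge0:x\in tK\}\quad(x\in\mathbb{R}^n_+),\qquad K^\circ=\{u\in\mathbb{R}^n_+:h_K(u)\le1\}.
\]
The gauge is the restriction to $\mathbb{R}^n_+$ of the norm with unit ball $\widetilde K$, so it is convex, continuous and $1$-homogeneous. For example $([0,a]^n)^\circ=a^{-1}\Delta_n$. For $n\ge2$ let $K_i=\{x\in K:x_i=0\}$, regarded as a subset of $\mathbb{R}^{n-1}_+$.

\begin{lemma}\label{lem:corner}
Let $K\subset\mathbb{R}^n_+$ be a corner.
\begin{itemize}
\item[(i)] If $x\in\mathbb{R}^n_+\setminus K$, there is $w\in(0,\infty)^n$ with $h_K(w)=1<\langle w,x\rangle$.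
\item[(ii)] $K^\circ$ is a corner, $K^{\circ\circ}=K$, and $\|x\|_K=\max_{w\in K^\circ}\langle w,x\rangle$ for $x\in\mathbb{R}^n_+$.
\item[(iii)] For $n\ge2$, $K_i$ is a corner in $\mathbb{R}^{n-1}_+$ and $(K^\circ)_i=(K_i)^\circ$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Separate $x$ from $K$: there is $w\in\mathbb{R}^n$ with $\langle w,x\rangle>\max_{y\in K}\langle w,y\rangle$. Let $w^+$ be the positive part of $w$. For $y\in K$, setting to zero the coordinates $y_j$ with $w_j<0$ gives $y'\in K$ with $\langle w,y'\rangle=\langle w^+,y\rangle$. Hence $\langle w^+,x\rangle\ge\langle w,x\rangle>h_K(w^+)$. The strict inequality survives when $w^+$ is replaced by $w^++\varepsilon\mathbf 1$ with $\varepsilon>0$ small, and we normalize.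

(ii) The set $K^\circ$ is closed, convex and down-closed, and $[0,\varepsilon]^n\subset K\subset[0,\varrho]^n$ gives $\varrho^{-1}\Delta_n\subset K^\circ\subset\varepsilon^{-1}\Delta_n$. The inclusion $K\subset K^{\circ\circ}$ holds by definition, and the reverse inclusion is (i). Finally, for $t>0$, $\|x\|_K\le t$ if and only if $x/t\in K^{\circ\circ}$, that is, $h_{K^\circ}(x)\le t$.

(iii) Since $K$ is down-closed, $K_i$ is also the projection of $K$ to $\{x_i=0\}$. It is a corner, and for $u\ge0$ with $u_i=0$ we have $h_K(u)=h_{K_i}(u)$.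
\end{proof}

\begin{example}\label{ex:limit}
Let $\Omega$ be a corner and $a$ the largest number with $a\mathbf 1\in\Omega$. For $w\ge0$ with $|w|=1$ we have $h_\Omega(w)\ge\langle w,a\mathbf 1\rangle=a$. By Lemma~\ref{lem:corner}(ii) there is $u\in\Omega^\circ$ with $a|u|=\|a\mathbf 1\|_\Omega=1$, and $w=au$ satisfies $|w|=1$ and $h_\Omega(w)\le a$. So $a=\min_{|w|=1}h_\Omega(w)$. As $\Omega\supset[0,a]^n$, we have $|\Omega|\ge a^n$ with equality only for $\Omega=[0,a]^n$. This is the limit $k\to\infty$ described in the introduction.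
\end{example}

\section{Cutting a vertex off the cube}\label{sec:cut}

For $v\in\mathcal V^n_k$ the maximum $h_{[0,1]^n}(v)=k$ is attained at the vertex of the cube that is the indicator vector of the support of $v$. When $k<n$ this vertex is never $\mathbf 1$, so a neighborhood of $\mathbf 1$ contributes to the volume and not to the capacity.

\begin{proof}[Proof of Theorem~\ref{thm:main}(A)]
Let $k<n$ and $\Omega=\{x\in[0,1]^n:|x|\le n-1\}$, which is a corner. A vector $v\in\mathcal V^n_k$ has at most $k\le n-1$ non-zero coordinates, so the indicator vector of its support lies in $\Omega$, and $h_\Omega(v)\ge k$. By Proposition~\ref{prop:formula}, $c_k(X_\Omega)\ge k$. The removed set $\{x\in[0,1]^n:\sum_j(1-x_j)<1\}$ is a simplex of volume $1/n!$, so $\operatorname{vol}(X_\Omega)=n!-1$ by \eqref{eq:vol}, and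
\[
\widehat c_k(X_\Omega)\ge\frac{k}{(n!-1)^{1/n}}>\frac{k}{(n!)^{1/n}}=\widehat c_k(P_{2n}).\qedhere
\]
\end{proof}

For $n=2$ the set $\Omega$ is the triangle $\Delta_2$ and $X_\Omega$ is the ball $E(1,1)$. For $n\ge3$ it is not a simplex, so this competitor is invisible in a comparison with ellipsoids.

\section{The best ellipsoids and the integer $\kappa(n)$}\label{sec:ellipsoids}

Let $\Pi_k$ be the largest product of $n$ positive integers with sum $n+k-1$.

\begin{lemma}\label{lem:ellipsoid}
The maximum of $\widehat c_k^{\,n}$ over $2n$-dimensional ellipsoids exists and equals $\Pi_k$.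
\end{lemma}

\begin{proof}
Let $L=c_k(E(\mathbf a))$ and $m_j=\lceil L/a_j\rceil\ge1$. Exactly $\sum_j(m_j-1)$ of the numbers $ma_j$ are smaller than $L$, and $L$ is the $k$-th term, so $\sum_j(m_j-1)\le k-1$. Thus $\sum_jm_j\le n+k-1$, and $\widehat c_k(E(\mathbf a))^n=\prod_j(L/a_j)\le\prod_jm_j\le\Pi_k$ by \eqref{eq:vol}. Conversely, let $m_1,\dots,m_n$ be positive integers with sum $n+k-1$ and put $a_j=1/m_j$. Then $k-1$ of the numbers $ma_j$ are smaller than $1$ and $n+k-1\ge k$ of them are at most $1$. So $L=1$ and $\widehat c_k(E(\mathbf a))^n=\prod_jm_j$.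
\end{proof}

Replacing two factors $m'\ge m+2$ by $m'-1$ and $m+1$ increases the product, so the optimal factors differ by at most $1$. Their smallest value is $m=\lfloor(n+k-1)/n\rfloor=\lceil k/n\rceil$, and passing from $k$ to $k+1$ replaces one factor $m$ by $m+1$. Therefore
\[
\frac{\Pi_{k+1}}{\Pi_k}=1+\frac1{\lceil k/n\rceil}\le1+\frac nk,\qquad\Pi_k=2^{k-1}\quad\text{for }1\le k\le n .
\]

\begin{proof}[Proof of Theorem~\ref{thm:main}(C)]
By \eqref{eq:polydisk} and Lemma~\ref{lem:ellipsoid},
\[
r(n,k):=\frac{\widehat c_k(P_{2n})^n}{\widehat c_k(E^{(k)}_{2n})^n}=\frac{k^n}{n!\,\Pi_k}.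
\]
Since $(1+1/k)^n>1+n/k\ge\Pi_{k+1}/\Pi_k$, the number $r(n,k)$ is strictly increasing in $k$. Hence $\kappa(n)$ is the least $k\ge2$ with $r(n,k)\ge1$, provided there is one.

We have $r(n,n)=n^n/(n!\,2^{n-1})$. This expression equals $1$ at $n=1$, and passing from $n$ to $n+1$ multiplies it by $\frac12(1+1/n)^n\ge1$. So $r(n,n)\ge1$ and $2\le\kappa(n)\le n$. This gives $\kappa(2)=2$. From $r(3,2)=\frac{8}{12}<1$ and $r(4,3)=\frac{81}{96}<1$ we get $\kappa(3)=3$ and $\kappa(4)=4$.

Next, $r(5,4)=\frac{1024}{960}>1$. The first three terms of the binomial expansion give $(1+\frac1{n-1})^n\ge1+\frac n{n-1}+\frac n{2(n-1)}>\frac52$, so for $n\ge5$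
\[
\frac{r(n+1,n)}{r(n,n-1)}=\frac12\cdot\frac n{n+1}\Big(1+\frac1{n-1}\Big)^n>\frac12\cdot\frac56\cdot\frac52>1 .
\]
Hence $r(n,n-1)>1$ and $\kappa(n)\le n-1$ for all $n\ge5$. Finally $r(5,3)=\frac{243}{480}<1$, so $\kappa(5)=4$.
\end{proof}

For fixed $k$ we have $r(n,k)=k^n/(n!\,2^{k-1})\to0$ as $n\to\infty$, which is why $\kappa(n)\to\infty$. In the first negative case $n=5$, $k=4$, the value of $\widehat c_4^{\,5}$ is $8$ for the best ellipsoid, $1024/120>8$ for $P_{10}$, and at least $1024/119$ for the domain in (A).

\section{Duality and the proof of part (B)}\label{sec:duality}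

Normalize $c_k(X_\Omega)=k$. We must show that $|\Omega|\ge1$. In the limit $k\to\infty$ this held because $\Omega$ contained the unit cube. For finite $k$ we only know $h_\Omega(v)\ge k$ at finitely many vectors $v$, and this does not force $\mathbf 1\in\Omega$: the ellipsoid $E(2,1)$ has $c_2=2$, and its triangle misses $(1,1)$. The conditions $h_\Omega(v)\ge k$ are easier to use on the dual side, because $h_\Omega$ is the gauge of $\Omega^\circ$ (Lemma~\ref{lem:corner}(ii) applied to $\Omega^\circ$). They say that $k\Omega^\circ$ does not reach past the lattice points $v$.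

\begin{definition}
A corner $D\subset\mathbb{R}^n_+$ is \emph{$k$-free} if $sv\notin D$ for all $v\in\mathcal V^n_k$ and all $s>1$; equivalently, $\|v\|_D\ge1$ for all $v\in\mathcal V^n_k$.
\end{definition}

The simplex $k\Delta_n$, which corresponds to $\Omega=[0,1]^n$, is $k$-free and has volume $k^n/n!$.

\begin{proposition}\label{prop:free}
Let $n\ge1$ and $k\ge n$, and let $D\subset\mathbb{R}^n_+$ be a $k$-free corner. Then $|D|\le k^n/n!$. If $k>n$, equality holds only for $D=k\Delta_n$.
\end{proposition}

An upper bound for $|\Omega^\circ|$ gives a lower bound for $|\Omega|$ through the following inequality of Saint-Raymond, for which we give Meyer's proof. It is an equality for the cube and the simplex, so nothing is lost in the case that matters.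

\begin{lemma}\label{lem:mahler}
For every corner $\Omega\subset\mathbb{R}^n_+$, $n\ge1$, we have $|\Omega|\,|\Omega^\circ|\ge1/n!$.
\end{lemma}

\begin{proof}
We use induction on $n$. For $n=1$, $\Omega=[0,a]$ and $\Omega^\circ=[0,1/a]$. Let $n\ge2$ and $x\in\Omega$. The pyramid $C_i=\operatorname{conv}(\{x\}\cup\Omega_i)\subset\Omega$ has volume $x_i|\Omega_i|/n$, which vanishes if $x_i=0$. If $x_i>0$, a point $y=tx+(1-t)w$ of $C_i$, with $w\in\Omega_i$, satisfies $y_i/x_i=t\le y_j/x_j$ for every $j$ with $x_j>0$. So for $x_i,x_j>0$ and $i\ne j$ the intersection $C_i\cap C_j$ lies in the hyperplane $y_i/x_i=y_j/x_j$. Adding volumes gives $\sum_ix_i|\Omega_i|\le n|\Omega|$ for all $x\in\Omega$, which says that the vector with coordinates $|\Omega_i|/(n|\Omega|)$ lies in $\Omega^\circ$. The same argument for the corner $\Omega^\circ$ shows that the vector with coordinates $|(\Omega^\circ)_i|/(n|\Omega^\circ|)$ lies in $\Omega^{\circ\circ}=\Omega$. The inner product of these two vectors is at most $1$. With Lemma~\ref{lem:corner}(iii) and the induction hypothesis,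
\[
n^2|\Omega|\,|\Omega^\circ|\ge\sum_{i=1}^n|\Omega_i|\,|(\Omega_i)^\circ|\ge\frac n{(n-1)!}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(B), assuming Propositions~\ref{prop:formula} and~\ref{prop:free}]
Let $k\ge n$ and let $X_\Omega$ be a convex toric domain. By Proposition~\ref{prop:formula}, $0<c_k(X_\Omega)<\infty$, so we may rescale to have $c_k(X_\Omega)=k$, and then $h_\Omega(v)\ge k$ for all $v\in\mathcal V^n_k$. Let $D=k\Omega^\circ$. Since $sv\in D$ if and only if $s\,h_\Omega(v)\le k$, the corner $D$ is $k$-free. Proposition~\ref{prop:free} gives $|\Omega^\circ|\le1/n!$, and Lemma~\ref{lem:mahler} gives $|\Omega|\ge1$. Thus $\operatorname{vol}(X_\Omega)\ge n!$ and $\widehat c_k(X_\Omega)\le k/(n!)^{1/n}=\widehat c_k(P_{2n})$.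

Let $k>n$ and suppose that equality holds. Then $|\Omega|=1$, so $|\Omega^\circ|\ge1/n!$ by Lemma~\ref{lem:mahler} and $|D|=k^n/n!$. Hence $D=k\Delta_n$, $\Omega^\circ=\Delta_n$, and $\Omega=\Omega^{\circ\circ}=[0,1]^n$. Undoing the scaling, the maximizers are exactly the $P(a,\dots,a)$.

Let $k=n$ and consider the pyramid
\[
\Omega'=\operatorname{conv}\big(\{ne_1\}\cup(\{0\}\times[0,1]^{n-1})\big)=\{x\in\mathbb{R}^n_+:x_1/n+\max_{j\ge2}x_j\le1\},
\]
a corner of volume $1$. We have $h_{\Omega'}(v)=\max(nv_1,v_2+\dots+v_n)$. For $v\in\mathcal V^n_n$ this is at least $n$: use the first entry if $v_1\ge1$ and the second if $v_1=0$. So $\widehat c_n(X_{\Omega'})\ge n/(n!)^{1/n}$, and $X_{\Omega'}$ is a maximizer that is not a rescaling of $P_{2n}$. For $n=2$ it is $E(2,1)$, an ellipsoid $E(a,2a)$ with the coordinates exchanged.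
\end{proof}

\begin{remark}\label{rem:threshold}
The threshold $k=n$ can be seen on the facet $\{|u|=k\}$ of $k\Delta_n$. A point of $\mathcal V^n_k$ lies in the relative interior of the facet if and only if all its coordinates are at least $1$. For $k<n$ there is no such point, and Proposition~\ref{prop:free} fails: for $\Omega$ as in part (A), the corner $k\Omega^\circ$ is $k$-free, contains $k\Delta_n$ because $\Omega\subset[0,1]^n$, and contains the point $\frac k{n-1}\mathbf 1\notin k\Delta_n$. For $k=n$ there is exactly one such point, $\mathbf 1$, and the equality statement fails for $n\ge2$: the $n$-free corner $n(\Omega')^\circ=[0,1]\times n\Delta_{n-1}$ has volume $n^{n-1}/(n-1)!=n^n/n!$.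
\end{remark}

\section{The volume bound in the plane}\label{sec:plane}

We prove Proposition~\ref{prop:free} for $n=2$ by a direct argument, which shows the mechanism: $D$ may bulge through the hypotenuse of $k\Delta_2$ between two consecutive lattice points, but convexity then forces it to lose at least as much area elsewhere (Figure~\ref{fig:plane}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!25] (0,0)--(3,0)--(1.667,2.667)--(0,3.5)--cycle;
\draw[->] (0,0)--(4.6,0) node[right] {$u_1$};
\draw[->] (0,0)--(0,4.6) node[above] {$u_2$};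
\draw[dashed] (0,4)--(4,0);
\draw[thick] (0,3.5)--(1.667,2.667)--(3,0);
\draw[dotted] (1,0)--(1,3);
\foreach \x/\y in {0/4,1/3,2/2,3/1,4/0} \fill (\x,\y) circle (2pt);
\node[above right] at (1,3) {$P$};
\node[above right] at (2,2) {$Q$};
\node[below] at (1,0) {$m$};
\node at (1.7,0.9) {$D$};
\end{tikzpicture}
\caption{A $4$-free corner $D$ in the plane (shaded) that crosses the line $u_1+u_2=4$ (dashed) between the lattice points $P=(1,3)$ and $Q=(2,2)$, so $m=1$. The supporting line through $P$ is flatter than the dashed line and the one through $Q$ is steeper. The small triangle gained between $P$ and $Q$ is outweighed by the area lost below $Q$.}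
\label{fig:plane}
\end{figure}

Let $k\ge2$ and let $D\subset\mathbb{R}^2_+$ be $k$-free. If $D\subset k\Delta_2$, then $|D|\le k^2/2$ with equality only for $D=k\Delta_2$. Otherwise, rescaling a point of $D\setminus k\Delta_2$ gives a point $p$ with $|p|=k$ and $\|p\|_D<1$. It is not a lattice point, so it lies strictly between $P=(m,k-m)$ and $Q=(m+1,k-m-1)$ for some integer $0\le m\le k-1$. Exchanging the coordinates turns $m=k-1$ into $m=0$, so we may assume $k':=k-m\ge2$.

By Lemma~\ref{lem:corner}(ii) there is $w\in D^\circ$ with $\langle w,Q\rangle=\|Q\|_D\ge1$, and $\langle w,p\rangle\le\|p\|_D<1$. As $p-Q$ is a positive multiple of $(-1,1)$, this gives $w_2<w_1$. Put $\alpha=w_2/w_1\in[0,1)$. Every $u\in D$ satisfies $\langle w,u\rangle\le1\le\langle w,Q\rangle$, that is, $u_1-m\le1+\alpha(k'-1-u_2)$. At $P$ the vector $p-P$ is a positive multiple of $(1,-1)$, and the same argument gives $\alpha'\in[0,1)$ with $u_2\le k'+\alpha'(m-u_1)$ on $D$.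

In the strip $u_1<m$ the second inequality gives $u_2<k-u_1$, so this part of $D$ has area at most $(k^2-k'^2)/2$, and strictly less if $m\ge1$. For $u_1\ge m$ it gives $u_2\le k'$, and integrating the first inequality over horizontal lines bounds the area by
\[
\int_0^{k'}\big(1+\alpha(k'-1-y)\big)\,dy=k'\Big[1+\alpha\Big(\frac{k'}2-1\Big)\Big]\le\frac{k'^2}2,
\]
with strict inequality if $k'>2$. Adding, $|D|\le k^2/2$, and the inequality is strict unless $m=0$ and $k=2$. This proves Proposition~\ref{prop:free} for $n=2$.

The condition $k'\ge2$ was needed: for $k'=1$ the last bound is $1-\alpha/2>1/2$. In the plane the last gap, next to $(k,0)$, was removed by symmetry. In higher dimension the analogue of the last gap is longer and cannot be removed in this way; it is the main difficulty of the next section.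

\section{The volume bound in all dimensions}\label{sec:free}

We slice $D$ by the hyperplanes $u_1=t$. Slices at integer heights avoid lattice points in one dimension less, so induction bounds their volume, and the Brunn--Minkowski inequality turns the problem into one about a concave function $\varphi$ of one variable, which for $n=2$ is the height of $D$ over $t$. The induction hypothesis applies to the slice at height $m$ only if $k-m\ge n-1$. So $\varphi$ is controlled at the integers $0,\dots,k-n+1$ and not on the remaining interval of length $n-1$. For $k=n$ the available constraints are $\varphi(0)\le n$, $\varphi(1)\le n-1$ and $\varphi=0$ beyond $n$. The function $\varphi=n-1$ on $[0,n)$ satisfies them, and for $n=3$ it has $\int\varphi^{n-1}=12$, while the bound to be proved is $n^n/n=9$. The missing information is that, for a suitable choice of the slicing direction, the mass of $D$ cannot sit far from the hyperplane $u_1=0$. The next two lemmas provide this information and convert it into a volume bound.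

\begin{lemma}\label{lem:bary}
If $\bar u$ is the barycenter of a corner $D\subset\mathbb{R}^n_+$, then $\frac{n+1}n\bar u\in D$.
\end{lemma}

\begin{proof}
For $0\le t\le1$ the set $\{u\in D:\|u\|_D>t\}=D\setminus tD$ has measure $(1-t^n)|D|$, so the mean of $\|\cdot\|_D$ over $D$ is $\int_0^1(1-t^n)\,dt=\frac n{n+1}$. By Jensen's inequality for the convex function $\|\cdot\|_D$, we get $\|\bar u\|_D\le\frac n{n+1}$.
\end{proof}

The second lemma bounds the volume of a truncated cone in terms of the height of its barycenter.

\begin{lemma}\label{lem:cone}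
Let $n\ge2$, $\beta\ge0$ and $s>0$ with $\beta s<1$. Put
\[
W=n\int_0^s(1-\beta t)^{n-1}dt,\qquad\theta=(n+1)\,\frac{\int_0^st(1-\beta t)^{n-1}dt}{\int_0^s(1-\beta t)^{n-1}dt}.
\]
If $\theta\le\theta_0$ and $\beta\theta_0\le1$, then $W\le\theta_0(2-\beta\theta_0)$, with strict inequality if $\theta<\theta_0$.
\end{lemma}

\begin{proof}
The function $\theta\mapsto\theta(2-\beta\theta)$ is strictly increasing as long as $\beta\theta\le1$, so it suffices to show $W\le\theta(2-\beta\theta)$. If $\beta=0$, then $W=ns\le(n+1)s=2\theta$. Let $\beta>0$ and $x=1-\beta s\in(0,1)$. Then $\beta W=1-x^n$. Writing $t=(1-(1-\beta t))/\beta$ in the numerator of $\theta$, we get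
\[
\beta\theta=n+1-n\,\frac{1-x^{n+1}}{1-x^n}=1-\frac{nx^n(1-x)}{1-x^n}=1-y,\qquad y=\frac{nx^n}{1+x+\dots+x^{n-1}} .
\]
By the inequality of arithmetic and geometric means the denominator is at least $nx^{(n-1)/2}$, so $0<y\le x^{(n+1)/2}$ and $y^2\le x^{n+1}\le x^n$. Hence $\beta W=1-x^n\le1-y^2=\beta\theta(2-\beta\theta)$.
\end{proof}

We also use that a concave function $\psi$ on an interval has a supporting line at each interior point $t_0$: there is $\alpha\in\mathbb{R}$ with $\psi(t)\le\psi(t_0)+\alpha(t_0-t)$ for all $t$. If $\psi$ is nonincreasing, taking $t<t_0$ shows $\alpha\ge0$.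

\begin{proof}[Proof of Proposition~\ref{prop:free}]
We use induction on $n$. For $n=1$, $D=[0,a]$ with $a\le k$, and both statements hold. Let $n\ge2$, $k\ge n$, and put
\[
d=n-1,\qquad M=k-n+1\ge1,\qquad\text{so that }k=M+d .
\]

\emph{Choice of the slicing direction.} Let $\bar u$ be the barycenter of $D$. After permuting the coordinates we may assume
\begin{equation}\label{eq:choice}
(n+1)\bar u_1\le n\ \ \text{if }k=n,\qquad(n+1)\bar u_1\le2n\ \ \text{if }n+1\le k\le2n-2 .
\end{equation}
Indeed, if $k=n$ and $(n+1)\bar u_i>n$ for all $i$, then Lemma~\ref{lem:bary} and down-closedness give $s\mathbf 1\in D$ for some $s>1$, although $\mathbf 1\in\mathcal V^n_n$. If $n+1\le k\le2n-2$ and $(n+1)\bar u_i>2n$ for all $i$, they give $2s\mathbf 1\in D$ for some $s>1$, and then $sv\in D$ for a vector $v\in\{1,2\}^n$ with $|v|=k$. For $k\ge2n-1$ no choice is needed.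

\emph{Slices.} Let $\ell=\max_{u\in D}u_1>0$ and $D_t=\{u'\in\mathbb{R}^d_+:(t,u')\in D\}$. Then $\ell e_1\in D$, so $\ell\le k$ because $ke_1\in\mathcal V^n_k$. For $0\le t<\ell$ the slice $D_t$ is a corner, since it contains $(1-t/\ell)D_0$. Define
\[
\varphi(t)=(d!\,|D_t|)^{1/d}\quad(0\le t<\ell),\qquad\varphi(t)=0\quad(t\ge\ell),\qquad V=\int_0^\ell\varphi^d\,dt .
\]
Then $|D|=V/d!$ and $\bar u_1V=\int_0^\ell t\varphi^d\,dt$, and we must prove that $V\le k^n/n$. The function $\varphi$ is nonincreasing on $[0,\infty)$ because $D$ is down-closed. It is positive and concave on $[0,\ell)$, by the inclusion $(1-\tau)D_s+\tau D_t\subset D_{(1-\tau)s+\tau t}$ and the Brunn--Minkowski inequality $|(1-\tau)A+\tau A'|^{1/d}\ge(1-\tau)|A|^{1/d}+\tau|A'|^{1/d}$ for compact convex sets $A,A'\subset\mathbb{R}^d$. Being concave and nonincreasing, it is continuous on $[0,\ell)$, also at $0$. For $D=k\Delta_n$ we have $\varphi(t)=k-t$. We claim that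
\begin{equation}\label{eq:claim}
\varphi(m)\le k-m\qquad\text{for all integers }0\le m\le M .
\end{equation}
If $m\ge\ell$, the left side is $0$. If $m<\ell$, we show that $D_m$ is $(k-m)$-free; as $k-m\ge d$, induction then gives $|D_m|\le(k-m)^d/d!$. Suppose $\sigma v'\in D_m$ with $\sigma>1$ and $v'\in\mathcal V^d_{k-m}$. For small $\varepsilon>0$ the point $(1-\varepsilon)(m,\sigma v')+\varepsilon\ell e_1\in D$ equals $(m',\sigma'v')$ with $m'>m$ and $\sigma'>1$. It dominates $s(m,v')$ for some $s>1$, and $(m,v')\in\mathcal V^n_k$, a contradiction.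

\emph{Case 1: $\varphi(t)\le k-t$ on $[0,\ell)$.} Then $V\le\int_0^k(k-t)^d\,dt=k^n/n$.

Otherwise there is $t_*\in[0,\ell)$ with $\varphi(t_*)>k-t_*$, and $t_*\notin\{0,\dots,M\}$ by \eqref{eq:claim}.

\emph{Case 2: $m<t_*<m+1$ for an integer $0\le m\le M-1$.} This is the situation of Section~\ref{sec:plane}. Put $k'=k-m\ge n$. The concave function $\psi(t)=\varphi(t)-(k-t)$ has $\psi(m)\le0<\psi(t_*)$. For $t<m$ the point $m$ lies between $t$ and $t_*$, so $\psi(t)<0$. Hence
\begin{equation}\label{eq:left}
\int_0^m\varphi^d\,dt\le\frac{k^n-k'^n}n,\qquad\text{strictly if }m\ge1 .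
\end{equation}
To the right of $m$ we want a supporting line through $(m+1,k'-1)$. Since $\varphi$ may drop to zero before $m+1$, the line may be vertical, so we measure the region under the graph horizontally. Let $\chi(\tau)=\varphi(m+\tau)$, and for $0\le y<\chi(0)$ let $w(y)=|\{\tau\ge0:\chi(\tau)>y\}|$. The function $w$ is nonincreasing, and it is concave because $w(y)$ is the length of the horizontal chord of the convex set $\{(\tau,y):0\le\tau<\ell-m,\ 0\le y<\chi(\tau)\}$. By \eqref{eq:claim}, $\chi(0)\le k'$ and $\chi(1)\le k'-1$.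

Let $y_0=k'-1>0$ and $\tau_*=t_*-m\in(0,1)$, and choose $y_*$ with $k'-\tau_*<y_*<\chi(\tau_*)$. Then $y_0<y_*<\chi(0)$, $w(y_0)\le1$ and $w(y_*)\ge\tau_*>k'-y_*=1-(y_*-y_0)$. A supporting line at $y_0$ gives $\alpha\ge0$ with $w(y)\le1+\alpha(y_0-y)$ for $0\le y<\chi(0)$. At $y=y_*$ this reads $1-(y_*-y_0)<1-\alpha(y_*-y_0)$, so $\alpha<1$, and $1+\alpha(y_0-y)>0$ for all $y\le k'$. Integrating over level sets,
\begin{align}
\int_m^\ell\varphi^d\,dt&=\int_0^{\chi(0)}d\,y^{d-1}w(y)\,dy\le\int_0^{k'}d\,y^{d-1}\big(1+\alpha(k'-1-y)\big)\,dy\nonumber\\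
&=k'^d\Big[1+\alpha\Big(\frac{k'}n-1\Big)\Big]\le\frac{k'^n}n,\label{eq:right}
\end{align}
strictly if $k'>n$. Adding \eqref{eq:left} and \eqref{eq:right} gives $V\le k^n/n$, and the inequality is strict if $k>n$, since then $m\ge1$ or $k'=k>n$.

\emph{Case 3: $t_*>M$.} Now $0<M<\ell$, and \eqref{eq:claim} gives $\varphi(M)\le d$. A supporting line at $M$ gives $\alpha\ge0$ with
\[
\varphi(t)\le A(t):=d+\alpha(M-t)\qquad(0\le t<\ell).
\]
At $t_*$ we get $d-(t_*-M)=k-t_*<d-\alpha(t_*-M)$, so $\alpha<1$, and $A\ge A(k)=(1-\alpha)d>0$ on $[0,k]$. The bound $V\le\int_0^kA^d$ is too weak, as the example at the start of this section shows. Instead we replace $\varphi$ by $A$ and cut it off so as to keep the volume, which moves the barycenter toward $0$. Choose $s\in(0,\ell]$ with $\int_0^sA^d\,dt=V$. The function $\varrho=\varphi^d-A^d1_{[0,s]}$ has integral $0$, is $\le0$ on $[0,s)$ and is $\ge0$ beyond $s$. So $\int t\varrho\,dt=\int(t-s)\varrho\,dt\ge0$, that is,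
\begin{equation}\label{eq:moment}
\int_0^stA^d\,dt\le\int_0^\ell t\varphi^d\,dt=\bar u_1V .
\end{equation}
Write $A(t)=H(1-\beta t)$ with $H=d+\alpha M$ and $\beta=\alpha/H$, and put $b=\beta k$. Since $A(k)>0$, we have $0\le b<1$ and $\beta s<1$. Let $W$ and $\theta$ be as in Lemma~\ref{lem:cone}. Then $V=H^dW/n$, and \eqref{eq:moment} says $\theta\le(n+1)\bar u_1$. From $A(M)=d$ we get $1/H=(1-\beta M)/d$, hence $k/H=(k-bM)/d=1+M(1-b)/d$. The inequality $V\le k^n/n$ is therefore equivalent to
\begin{equation}\label{eq:goal}
\frac Wk\le\Gamma:=\Big(1+\frac{M(1-b)}d\Big)^d .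
\end{equation}
Bernoulli's inequality gives $\Gamma\ge1+M(1-b)$. We prove \eqref{eq:goal} in four ranges, with strict inequality whenever $k>n$.
\begin{itemize}
\item[(a)] $k=n$. Here $M=1$ and $\theta\le k$ by \eqref{eq:choice}. Lemma~\ref{lem:cone} with $\theta_0=k$ gives $W/k\le2-b\le\Gamma$.
\item[(b)] $k\ge n+1$ and $b\ge1/M$. Here $\beta>0$ and $\beta W=1-(1-\beta s)^n<1$, so $W/k<1/b$. On the other hand $b\,\Gamma\ge b+Mb(1-b)\ge b+(1-b)=1$.
\item[(c)] $n+1\le k\le2n-2$ and $b<1/M$. Here $d\ge2$, $M\ge2$, $2b<1$, and $\theta\le2n<2k$ by \eqref{eq:choice}. Lemma~\ref{lem:cone} with $\theta_0=2k$ gives $W/k<4(1-b)$. For $\eta\ge0$ and $d\ge2$ the binomial expansion gives $(1+\eta/d)^d\ge1+\eta+\frac{d-1}{2d}\eta^2\ge(1+\eta/2)^2$. With $\eta=M(1-b)\ge2(1-b)$ we obtain $\Gamma\ge(2-b)^2=4(1-b)+b^2$.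
\item[(d)] $k\ge2n-1$ and $b<1/M$. Here $M\ge n$, so $M(1-b)>M-1\ge d$ and $\Gamma>2^d\ge n$, while $W\le ns\le nk$.
\end{itemize}
Since $2n-1\ge n+1$, these ranges cover all $k\ge n$. This proves the inequality.

\emph{Equality for $k>n$.} The inequality is strict in Cases 2 and 3. In Case 1, equality forces $\ell=k$ and, by continuity, $\varphi(t)=k-t$ on $[0,k)$. Then the $k$-free corner $D_0$ has volume $k^d/d!$ with $k>d$, so $D_0=k\Delta_d$ by induction. As $ke_1\in D$, convexity gives $D\supset k\Delta_n$, and the volumes are equal. Hence $D=k\Delta_n$.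
\end{proof}

The hypothesis $k\ge n$ enters twice: it makes $M\ge1$, so that at least one slice at positive height is controlled, and it provides the lattice points with all coordinates positive that give \eqref{eq:choice}.

\section{The capacities of convex toric domains}\label{sec:formula}

It remains to prove Proposition~\ref{prop:formula}. Let $n\ge2$ and let $\Omega\subset\mathbb{R}^n_+$ be a corner. The upper bound comes from enclosing $X_\Omega$ in ellipsoids. The lower bound is the only place where the condition on closed Reeb orbits is used; it is needed for $c_k(P_{2n})\ge k$ and for the domains in part (A) and in the case $k=n$.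

\subsection*{The upper bound}
Let $v\in\mathcal V^n_k$, $h=h_\Omega(v)>0$, $\Omega\subset[0,\varrho]^n$ and $\varepsilon>0$. Put $a_j=(1+\varepsilon)h/v_j$ if $v_j>0$ and $a_j=n\varrho(1+\varepsilon)/\varepsilon$ if $v_j=0$. For $x\in\Omega$,
\[
\sum_j\frac{x_j}{a_j}\le\frac{\langle v,x\rangle}{(1+\varepsilon)h}+\frac\varepsilon{1+\varepsilon}\le1,
\]
so $X_\Omega\subset E(\mathbf a)$. The $k$ numbers $ma_j$ with $1\le m\le v_j$ are at most $(1+\varepsilon)h$, so $c_k(X_\Omega)\le c_k(E(\mathbf a))\le(1+\varepsilon)h$. Letting $\varepsilon\to0$ gives $c_k(X_\Omega)\le h_\Omega(v)$.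

For the lower bound, the difficulty is that $X_\Omega$ need not be smooth, and that on a smooth toric domain the closed Reeb orbits may come in families, in which case they are degenerate. We smooth $\Omega$, approximate the resulting toric domain by non-degenerate domains, and pass to the limit with an index that is defined for degenerate orbits.

\subsection*{The index of symplectic paths}
The Robbin--Salamon index \cite{RS} of a continuous path $\Phi\colon[a,b]\to\operatorname{Sp}(2m)$ is a half-integer $\operatorname{ind}(\Phi)$, the Maslov index of the path of Lagrangian subspaces $\operatorname{graph}\Phi(t)$ of $(\mathbb{R}^{2m}\times\mathbb{R}^{2m},(-\omega)\oplus\omega)$ relative to the diagonal $\mathcal D$. We use the following standard properties.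
\begin{itemize}
\item[(I1)] The index is invariant under homotopies with fixed endpoints and under conjugation by a fixed symplectic matrix. It is additive under concatenation and direct sums. It vanishes if $\dim\ker(\Phi(t)-I)$ is constant.
\item[(I2)] Suppose a Lagrangian subspace $\mathcal W$ is transverse to $\mathcal D$ and to $\operatorname{graph}\Phi(t)$ for all $t$. Then $\operatorname{graph}\Phi(t)$ is the graph of a linear map $\mathcal D\to\mathcal W\cong\mathcal D^*$, that is, of a symmetric form $Q_t$ on $\mathcal D\cong\mathbb{R}^{2m}$ with kernel $\ker(\Phi(t)-I)$, and $\operatorname{ind}(\Phi)=\frac12(\operatorname{sign}Q_b-\operatorname{sign}Q_a)$. If $\Phi$ is smooth and $\Phi(a)=I$, then $Q_a=0$ and $\dot Q_a(\zeta,\zeta)=\omega(\zeta,\dot\Phi(a)\zeta)$.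
\item[(I3)] The path $e^{2\pi i\alpha t}$, $t\in[0,1]$, in $\operatorname{Sp}(2)$ has index $2\lfloor\alpha\rfloor+1$ if $\alpha\notin\mathbb{Z}$ and $2\alpha$ if $\alpha\in\mathbb{Z}$. If $\Phi(a)=I$ and $\Phi(b)$ does not have the eigenvalue $1$, then $\operatorname{ind}(\Phi)$ is the Conley--Zehnder index, in the normalization fixed by the first formula.
\end{itemize}
If $\Lambda(t)=\operatorname{diag}(e^{2\pi im_jt})$ with $m_j\in\mathbb{Z}$ and $\Phi(0)=I$, the product $\Lambda\Phi$ on $[0,1]$ is homotopic to the concatenation of $\Lambda$ and $\Phi$, so $\operatorname{ind}(\Lambda\Phi)=2\sum_jm_j+\operatorname{ind}(\Phi)$.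

\begin{lemma}\label{lem:index}
\begin{itemize}
\item[(i)] On $\mathbb{R}^{2m}$ with $\omega=\sum_jd\rho_j\wedge d\sigma_j$, let $G\ge0$ be a symmetric matrix. The shear $\Phi(t)(\rho,\sigma)=(\rho,\sigma+tG\rho)$, $t\in[0,1]$, has index $\frac12\operatorname{rank}G$.
\item[(ii)] Let $\Phi_l\to\Phi$ uniformly on $[0,1]$, with $\Phi_l(0)=\Phi(0)=I$. Then, for large $l$, $|\operatorname{ind}(\Phi_l)-\operatorname{ind}(\Phi)|\le\frac12\dim\ker(\Phi(1)-I)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) For $t>0$ the kernel of $\Phi(t)-I$ has the constant dimension $2m-\operatorname{rank}G$, so by (I1) only a short interval $[0,\varepsilon]$ contributes, and there (I2) applies. We have $Q_0=0$, and $Q_t/t$ tends to the form $\omega(\zeta,\dot\Phi\zeta)=\langle\rho,G\rho\rangle$, which is positive definite on a subspace of dimension $\operatorname{rank}G$. Since $Q_\varepsilon$ has rank equal to $\operatorname{rank}G$, its signature is $\operatorname{rank}G$ for small $\varepsilon$.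

(ii) For large $l$ write $\Phi_l(t)=\Phi(t)\exp Y_l(t)$ with $Y_l$ continuous, uniformly small, with values in the Lie algebra of $\operatorname{Sp}(2m)$, and $Y_l(0)=0$. The homotopy $\Phi(t)\exp(sY_l(t))$ shows that $\Phi_l$ is homotopic, with fixed endpoints, to $\Phi$ followed by $\eta_l(s)=\Phi(1)\exp(sY_l(1))$. Fix a Lagrangian subspace $\mathcal W$ transverse to $\mathcal D$ and to $\operatorname{graph}\Phi(1)$. For large $l$, (I2) applies to $\eta_l$, with $Q_1$ close to the fixed form $Q_0$. Then $Q_1$ is positive (negative) definite on a maximal positive (negative) subspace of $Q_0$, so $|\operatorname{sign}Q_1-\operatorname{sign}Q_0|\le\dim\ker Q_0=\dim\ker(\Phi(1)-I)$.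
\end{proof}

\subsection*{Reeb flows of star-shaped domains}
A smooth star-shaped domain is $B=\{F\le1\}$ for a unique function $F$ with $F(sz)=s^2F(z)$ for $s\geq0$, which is smooth and positive on $\mathbb{C}^n\setminus0$. Define the vector field $R$ on $\mathbb{C}^n\setminus0$ by $\omega(R,\cdot)=-dF$. Since $\lambda_z=\omega(z/2,\cdot)$, we have $\lambda(R)=dF(z/2)=F$, so $R$ restricts to the Reeb field of $\partial B$. Its flow $\varphi_t$ is symplectic and commutes with scaling. Therefore $d\varphi_t$ maps the radial vector $z$ at $z$ to the radial vector at $\varphi_t(z)$, and it maps $R$ to $R$. Along $\partial B$ the plane spanned by $z$ and $R$ is the $\omega$-orthogonal complement of $\xi$, because $\omega(z,\cdot)=2\lambda$ and $\omega(R,\cdot)=-dF$ vanish on $\xi$, and $\omega(z,R/2)=1$.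

Let $\gamma$ be a closed Reeb orbit of period $T$. A symplectic frame of $\xi$ along the loop $\gamma$ turns $d\varphi_t|_\xi$ into a path $\Phi_t\in\operatorname{Sp}(2n-2)$, $t\in[0,T]$, starting at $I$. For non-degenerate $\gamma$ the Conley--Zehnder index $\operatorname{CZ}(\gamma)$ is $\operatorname{ind}(\Phi)$ for a frame that extends over a disk in $\partial B\cong S^{2n-1}$ bounded by $\gamma$. Completing a frame of $\xi$ by $(z,R/2)$ gives a loop of matrices $A(t)\in\operatorname{Sp}(2n)$. Call the frame \emph{admissible} if this loop is contractible. A frame that extends over a disk is admissible, since $A$ extends over the disk. Let $\Psi_t=d\varphi_t(\gamma(0))\in\operatorname{Sp}(2n)$ be the linearized flow in the standard coordinates of $\mathbb{C}^n$. Then $\Psi_t=A(t)(\Phi_t\oplus I_2)A(0)^{-1}$. For an admissible frame, contracting the loop $A$ with base point $A(0)$ and using (I1) gives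
\begin{equation}\label{eq:frames}
\operatorname{ind}(\Phi)=\operatorname{ind}(\Psi),\qquad\nu:=\dim\ker(\Phi_T-I)=\dim\ker(\Psi_T-I)-2 .
\end{equation}
In particular all admissible frames give the same index, and $\operatorname{CZ}(\gamma)$ can be computed in any of them.

\begin{example}
Let $B=E(\mathbf a)$ with $a_i/a_j\notin\mathbb{Q}$ for $i\ne j$. Then $\Psi_t=\operatorname{diag}(e^{2\pi it/a_l})$. For the orbit of period $T=ma_j$ in the $j$-th coordinate axis, (I3) and \eqref{eq:frames} give $\operatorname{CZ}=2m+\sum_{l\ne j}(2\lfloor T/a_l\rfloor+1)=2\sum_l\lfloor T/a_l\rfloor+n-1$. The sum $\sum_l\lfloor T/a_l\rfloor$ counts the numbers $m'a_l\le T$, so the index is $2k+n-1$ exactly when $T=c_k(E(\mathbf a))$. Thus the normalization in (I3) is the one compatible with the axioms. The proof below extends this count to the toric case.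
\end{example}

We use one more standard fact, the genericity of non-degenerate contact forms: every smooth star-shaped domain $B=\{F\le1\}$ is a $C^\infty$-limit of smooth star-shaped domains $B_l=\{F_l\le1\}$ all of whose closed Reeb orbits are non-degenerate; here $F_l\to F$ in $C^\infty_{\mathrm{loc}}(\mathbb{C}^n\setminus0)$.

\begin{lemma}\label{lem:limit}
Let $B$ be a smooth star-shaped domain and $T=c_k(B)$. Then $0<T<\infty$, and $\partial B$ has a closed Reeb orbit of period $T$ with $\operatorname{ind}(\Psi)+\frac12\nu\ge2k+n-1$.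
\end{lemma}

\begin{proof}
The domain $B$ contains a ball and is contained in a ball, so $0<T<\infty$. Let $B_l\to B$ be as above. Then $(1-\varepsilon_l)B\subset B_l\subset(1+\varepsilon_l)B$ with $\varepsilon_l\to0$, so $T_l=c_k(B_l)\to T$ by monotonicity and conformality. Let $\gamma_l$ be a closed Reeb orbit of $\partial B_l$ of period $T_l$ with $\operatorname{CZ}(\gamma_l)=2k+n-1$. Along a subsequence $\gamma_l(0)\to z\in\partial B$. The flows converge in $C^1$ on compact sets, so the orbit $\gamma$ through $z$ is closed of period $T$. After rescaling time to $[0,1]$, the loops $\gamma_l$ and the paths $\Psi^l$ converge uniformly to $\gamma$ and $\Psi$. Fix an admissible frame along $\gamma$. Projecting it to the contact planes of $\partial B_l$ along $\operatorname{span}(\gamma_l,R_l)$ and applying the symplectic Gram--Schmidt process gives symplectic frames along $\gamma_l$ whose loops $A_l$ converge uniformly to $A$. For large $l$ these loops are contractible, so the frames are admissible, and $\Phi^l\oplus I_2=A_l(t)^{-1}\Psi^l_tA_l(0)$ shows that $\Phi^l\to\Phi$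 uniformly. Lemma~\ref{lem:index}(ii) and \eqref{eq:frames} give $2k+n-1=\operatorname{ind}(\Phi^l)\le\operatorname{ind}(\Psi)+\frac12\nu$.
\end{proof}

Applying Lemma~\ref{lem:index}(ii) to the paths $\Psi^l$ directly would give a bound weaker by $1$, because $\Psi_T$ fixes $z$ and $R$. This is why the limit is taken on $\xi$.

\subsection*{Smoothing the corner}

\begin{lemma}\label{lem:smooth}
Let $\delta\in(0,1)$. There are a corner $K$ with $\Omega\subset K\subset(1+\delta)^2\Omega$, an open convex cone $U\supset\mathbb{R}^n_+\setminus0$, and a smooth, convex, $1$-homogeneous function $g\colon U\to(0,\infty)$ with $\partial_jg>0$ for all $j$ and $g=\|\cdot\|_K$ on $\mathbb{R}^n_+\setminus0$.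
\end{lemma}

\begin{proof}
The set $\Sigma=\{x\in\mathbb{R}^n_+:\|x\|_\Omega=1+\delta\}$ is compact and disjoint from $\Omega$. By Lemma~\ref{lem:corner}(i) and compactness there are $u_1,\dots,u_J\in(0,\infty)^n$ with $h_\Omega(u_j)=1$ such that the sets $\{\langle u_j,\cdot\rangle>1\}$ cover $\Sigma$. The polytope $Z=\{x\in\mathbb{R}^n_+:\max_j\langle u_j,x\rangle\le1\}$ contains $\Omega$ and misses $\Sigma$. It contains the segment from $0$ to each of its points, so $Z\subset(1+\delta)\Omega$. To round off $Z$, choose $\tau>0$ with $\eta:=\tau\log J\le\delta$ and let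
\[
f(x)=\tau\log\sum_{j=1}^Je^{\langle u_j,x\rangle/\tau},\qquad K=\{x\in\mathbb{R}^n_+:f(x)\le1+\eta\}.
\]
The function $f$ is smooth and convex on $\mathbb{R}^n$ (convexity is H\"older's inequality), $f(0)=\eta$, the gradient $\nabla f$ is a convex combination of the $u_j$, and $\max_j\langle u_j,x\rangle\le f(x)\le\max_j\langle u_j,x\rangle+\eta$. So $K$ is a corner and $\Omega\subset K\subset(1+\eta)Z\subset(1+\delta)^2\Omega$.

Let $U=\{x\in\mathbb{R}^n:\langle u_j,x\rangle>0\text{ for all }j\}$. For $x\in U$ the function $s\mapsto f(sx)$ has positive derivative and increases from $\eta$ to $\infty$ on $[0,\infty)$. So the equation $f(x/g(x))=1+\eta$ defines $g(x)>0$, and $g$ is smooth by the implicit function theorem. It is $1$-homogeneous and equals $\|\cdot\|_K$ on $\mathbb{R}^n_+\setminus0$. It is convex because it is positive, $1$-homogeneous, and $\{g\le1\}=U\cap\{f\le1+\eta\}$ is convex. Differentiating the equation gives $\partial_jg(x)=g(x)\,\partial_jf(y)/\langle\nabla f(y),x\rangle>0$ with $y=x/g(x)$.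
\end{proof}

\subsection*{The lower bound}
Let $\delta,K,g$ be as in Lemma~\ref{lem:smooth}, and write $g_j=\partial_jg$. The function $F=g\circ\mu$ is smooth, positive and $2$-homogeneous on $\mathbb{C}^n\setminus0$, so $B=X_K=\{F\le1\}$ is a smooth star-shaped domain. In polar coordinates, with $x=\mu(z)$, we have $\omega=\frac1{2\pi}\sum_jdx_j\wedge d\theta_j$. Hence $R=\sum_j2\pi g_j(x)\,\partial_{\theta_j}$, and
\[
\varphi_t(z)_j=e^{2\pi itg_j(\mu(z))}z_j .
\]
Let $T=c_k(B)$, let $\gamma$ be the orbit given by Lemma~\ref{lem:limit}, and put $z=\gamma(0)$, $x=\mu(z)$, $S=\{j:z_j\ne0\}$. From now on the derivatives of $g$ are evaluated at $x$. Define $v\in\mathbb{Z}^n_{\ge0}$ by $v_j=\lfloor Tg_j\rfloor$. For $j\in S$ we have $Tg_j\in\mathbb{Z}$, because $\varphi_T(z)=z$. We show that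
\begin{equation}\label{eq:count}
\operatorname{ind}(\Psi)+\tfrac12\nu=2|v|+n-1 .
\end{equation}

Differentiating the flow at $z$ in the direction $\zeta\in\mathbb{C}^n$ gives
\[
(\Psi_t\zeta)_j=e^{2\pi itg_j}\Big(\zeta_j+2\pi it\,z_j\sum_l\partial_j\partial_lg\cdot2\pi\operatorname{Re}(\bar z_l\zeta_l)\Big).
\]
The second term vanishes for $j\notin S$ and involves only the $\zeta_l$ with $l\in S$. So $\Psi$ is the direct sum of the rotations $e^{2\pi itg_j}$, $j\notin S$, and a path on $\mathbb{C}^S$. On $\mathbb{C}^S$ use the linear coordinates $(\rho,\sigma)$ defined by $\zeta_j=z_j(\rho_j|z_j|^{-2}+i\sigma_j)$. Multiplication by $z_j$ scales area by $|z_j|^2$, so $\omega=\sum_jd\rho_j\wedge d\sigma_j$; also $\operatorname{Re}(\bar z_l\zeta_l)=\rho_l$. Therefore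
\[
\Psi_t|_{\mathbb{C}^S}=\operatorname{diag}(e^{2\pi itg_j})_{j\in S}\circ\big[(\rho,\sigma)\mapsto(\rho,\sigma+4\pi^2tG\rho)\big],\qquad G=(\partial_j\partial_lg)_{j,l\in S},
\]
and $G\ge0$ because $g$ is convex. On $[0,T]$ the first factor is a loop with winding numbers $v_j$. Let $N$ be the number of elements of $S$ and $N'$ the number of $j\notin S$ with $Tg_j\in\mathbb{Z}$. By (I3), the loop property and Lemma~\ref{lem:index}(i),
\[
\operatorname{ind}(\Psi)=2\sum_{j\in S}v_j+\tfrac12\operatorname{rank}G+\sum_{j\notin S}(2v_j+1)-N' .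
\]
The kernel of $\Psi_T-I$ is the sum of $\{G\rho=0\}\subset\mathbb{C}^S$ and $N'$ complex lines, so $\nu=2N-\operatorname{rank}G+2N'-2$ by \eqref{eq:frames}. In $\operatorname{ind}(\Psi)+\frac12\nu$ the terms with $\operatorname{rank}G$ and $N'$ cancel, leaving $2|v|+(n-N)+N-1$. This is \eqref{eq:count}.

Lemma~\ref{lem:limit} and \eqref{eq:count} give $|v|\ge k$. Convexity of $g$ and Euler's identity $\langle\nabla g(x),x\rangle=g(x)$ give $\langle\nabla g(x),y\rangle\le g(y)\le1$ for $y\in K\setminus0$. Since $0\le v\le T\nabla g(x)$, it follows that $h_K(v)\le T$. Choose $v'\in\mathcal V^n_k$ with $v'\le v$. Then $c_k(B)=T\ge h_K(v')\ge h_\Omega(v')$. Finally $B\subset X_{(1+\delta)^2\Omega}=(1+\delta)X_\Omega$, so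
\[
(1+\delta)^2c_k(X_\Omega)\ge c_k(B)\ge\min_{v'\in\mathcal V^n_k}h_\Omega(v').
\]
Letting $\delta\to0$ completes the proof of Proposition~\ref{prop:formula}, and with it the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{BBLM}
Luca Baracco, Olga Bernardi, Christian Lange, Marco Mazzucchelli,
\emph{On the local maximizers of higher capacity ratios},
arXiv:2303.13348 (2023).

\bibitem{RS}
Robbin and Salamon,
\emph{The Maslov index for paths},
Topology (1993).

\end{thebibliography}
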